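# Beating one half for online matching with free disposal on growing trees

## 1. Ratio $\frac12+\frac1{3500}$ on growing trees

**Theorem 1.** Consider weighted online matching with free disposal on growing trees. There is a randomized online algorithm whose expected final weight is at least
$$\Big(\frac12+\frac1{3500}\Big)\,OPT$$
on every instance, where $OPT$ is the weight of a maximum-weight matching of the final tree. In other words, there is a $\left(\frac12+\frac1{3500}\right)$-competitive algorithm.

Two companion statements use one more quantity. Root the tree at its initial vertex. Every edge joins a *parent* vertex to a *child* vertex, and we call it a *child edge* of its parent and the *parent edge* of its child. For a finished instance let $M(v)$ be the largest weight of a child edge of $v$, with $M(v)=0$ if there is none, and put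
$$W=\sum_v M(v).$$

**Theorem 2.** For every $0<\delta\le\frac18$ there is an algorithm with expected value at least $\left(\frac23-4\delta^{1/3}\right)OPT$ on every instance with $OPT\ge(1-\delta)W$.

**Theorem 3.** No randomized algorithm is better than $\frac23$-competitive. This holds even on instances with all weights $1$ and $OPT=W$.

So the optimal ratio $c^*$ of the whole problem satisfies $\frac12+\frac1{3500}\le c^*\le\frac23$. The value of $c^*$ is not determined here.

**The arrivals.** The tree starts as a single root. At each step a new edge $e$ arrives with its weight $w(e)\ge0$, and it joins an existing vertex to a brand-new one. Every arrival adds a leaf, and the number of arrivals is unknown to the algorithm.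

**The decisions.** The algorithm maintains a matching. When $e$ arrives it must decide at once whether to add $e$. *Free disposal* means that it may throw out previously matched edges at any time. An edge that has been rejected or thrown out never comes back. For instance, if the root has a matched child edge of weight $1$ and a second child edge of weight $5$ arrives, we may discard the first and take the second.

**The benchmark.** The instance is fixed in advance by an *oblivious* adversary, who knows the algorithm but not its coins. The algorithm is $c$-competitive if, on every instance, its expected final weight is at least $c\cdot OPT$. Zero-weight edges may always be rejected.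

**Ordinal algorithms.** An algorithm is *ordinal* if its decisions depend only on the relative order of the weights. "Keep the heaviest child edge seen so far" is an ordinal rule. "Swap if the new edge is at least half as heavy" is not.

The question comes from Tianle Jiang, Yuhao Zhang, "Edge Arrival Online Matching: The Power of Free Disposal on Acyclic Graphs", arXiv:2410.21727 (2024). The facts recorded there are these. Without free disposal no bounded ratio is achievable for weighted edges, even with randomization. With free disposal a very simple randomized ordinal algorithm is $\frac12$-competitive on growing trees. No ordinal algorithm, even a fractional one, is better than $\frac12$-competitive on growing trees. The authors conjecture that better algorithms exist once the values of the weights are used. Theorem 1 proves the conjecture, and by the last fact its algorithm must be non-ordinal. We shall see where the values enter.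

## 2. Stars, short paths, and the parity algorithm

**The inequality $OPT\le W$.** A matching contains at most one child edge of each vertex, and every edge is a child edge of exactly one vertex. Hence $OPT\le\sum_vM(v)=W$.

**A star.** If all edges are child edges of the root, then $OPT=W=M(\text{root})$. Keeping the heaviest edge seen so far is optimal, thanks to free disposal.

**A unit path with three edges.** Here $W=3$ and $OPT=2$, so $W$ can be strictly larger than $OPT$.

**A two-level caterpillar.** All weights are $1$. The root $v_0$ gets child edges $e_0,e_0'$, then the lower endpoint $v_1$ of $e_0$ gets child edges $e_1,e_1'$. The optimum is $\{e_0',e_1\}$ or $\{e_0',e_1'\}$, of weight $2$. A greedy algorithm that takes $e_0$ and never swaps between equal weights rejects the other three edges and ends with weight $1$. The trouble is that $e_0$ and $e_0'$ look the same when they arrive, and the adversary continues below the one we chose.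

Randomization gives a clean first answer.

**Parity algorithm $P$.** Choose a uniformly random bit. Every vertex whose depth has that parity keeps the heaviest child edge seen so far, and all other edges are rejected.

The stars of child edges centered at vertices of one parity are pairwise vertex-disjoint: their centers are distinct, their leaves have the other parity, and each leaf has only one parent. So $P$ always holds a matching. Its final weight is $\sum M(v)$ over the vertices of the chosen parity, and therefore
$$E[P]=\tfrac12W\ \ge\ \tfrac12OPT. \qquad (1)$$

On the unit three-edge path $P$ earns $\frac32=\frac34OPT$. On a single edge it earns exactly half of $OPT$. By (1), $P$ is stuck near $\frac12$ exactly when $OPT$ is close to $W$. Call such instances *near-tight*. This suggests a division of labor.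

**Observation.** Suppose some algorithm $F$ earns at least $\left(\frac12+\varepsilon\right)OPT$ on all instances with $OPT\ge(1-\delta)W$, where $\varepsilon,\delta\in(0,1)$. Run $F$ with probability $\lambda$ and $P$ otherwise, where $0<\lambda<\delta$. If $OPT\ge(1-\delta)W$, the mixture earns at least $\frac{1-\lambda}2OPT+\lambda\left(\frac12+\varepsilon\right)OPT=\left(\frac12+\lambda\varepsilon\right)OPT$. Otherwise $W>OPT/(1-\delta)$, and $P$'s share alone is at least $\frac{1-\lambda}{2(1-\delta)}OPT$, where $\frac{1-\lambda}{2(1-\delta)}>\frac12$.

So the target is an algorithm that beats $\frac12$ on near-tight instances, however bad it is elsewhere.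

## 3. Fractional values and how to round them on a growing tree

We shall design $F$ by prescribing the probability $x_e$ with which each edge is matched. The next lemma says that on a growing tree nothing is lost by doing so.

**Lemma 1 (rounding).** Suppose an online rule maintains values $x_e\ge0$ such that $x_e$ is fixed at the arrival of $e$ and only decreases afterwards, and such that always $\sum_{e\ni v}x_e\le1$ for every vertex $v$. Then a randomized online algorithm can maintain a matching with $\Pr[e\text{ matched}]=x_e$ for every $e$ at all times.

*Proof.* We argue by induction over arrivals. Suppose the claim holds before $e=(u,v)$ arrives, with $v$ new. The rule computes $x_e$ and lowers some old values. The algorithm reacts in two moves.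

*First move: follow the decreases.* For each old edge $e'$ whose value drops from $x>0$ to $x'$, if $e'$ is matched, dispose of it with probability $1-x'/x$, using an independent coin. Now $\Pr[e'\text{ matched}]=x\cdot\frac{x'}x=x'$.

*Second move: insert $e$.* At most one edge at $u$ is matched, so the events "$e'$ is matched", over the old edges $e'$ at $u$, are disjoint. Hence $u$ is free with probability exactly
$$\varphi=1-\sum_{e'\ni u,\ e'\ne e}x_{e'},$$
where the $x_{e'}$ are the new values. The constraint at $u$ gives $\varphi\ge x_e$. The vertex $v$ is new, hence certainly free. If $\varphi>0$ and $u$ is free, add $e$ with probability $x_e/\varphi\le1$, using an independent coin. Then $\Pr[e\text{ matched}]=\varphi\cdot\frac{x_e}{\varphi}=x_e$. If $\varphi=0$, then $x_e=0$ and $e$ is rejected. No other edge is touched in this move, and the edge set remains a matching. $\square$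

The values $x_e$ are computed from the arrivals alone, not from the rounding coins. If the rule uses a random seed drawn at the start, we apply the lemma conditionally on the seed. In either case the expected weight of the matching, given the seed, is $\sum_ex_ew(e)$. Growth of the tree is used in one place: only one endpoint of $e$ can be occupied, so the probability that $e$ can be added is known exactly.

## 4. Unit weights: $\frac23$ on a single edge, $\frac13+\frac13$ on a pair

We first ask what near-tight instances look like. Let $O$ be a maximum-weight matching and $A$ the set of parents of edges of $O$. If $OPT$ is near $W$, then almost all of $W$ sits on vertices $v\in A$, and for these the edge $(v,d(v))\in O$ is nearly as heavy as $M(v)$. The vertex $d(v)$ is matched upward, so $d(v)\notin A$, and vertices outside $A$ carry little of $W$. Thus a typical $v$ has a heavy child edge that ends in an unimportant vertex. Two situations arise.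

* If $v$ has only one heavy child edge, that edge is the one in $O$, and little happens below it. We can afford a large value on it.
* If $v$ has several heavy child edges, we cannot tell which is in $O$, and important things may happen below any of them. We spread the value thinly, so that each vertex below keeps room for its own child edges.

For unit weights this becomes the following rule. The first child edge $e$ of $v$ gets $\frac23$. When a second child edge of $v$ arrives, both have value $\frac13$ from then on. Later child edges of $v$ get $0$. When a child edge arrives at a vertex whose parent edge has value $\frac23$, that parent edge is lowered to $\frac13$. The child edges of a vertex have total at most $\frac23$, and once there is one, the parent edge has value at most $\frac13$, so all vertex sums are at most $1$.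

**The caterpillar with $n$ levels.** For $i=0,\dots,n-1$ the vertex $v_i$ has child edges $e_i,e_i'$, and $v_{i+1}$ is the lower endpoint of $e_i$. Every edge ends with value $\frac13$, so the rule earns $\frac{2n}3$. The edges $e_i'$ form a matching of size $n=W$, so this is exactly $\frac23OPT$.

**All unit-weight instances.** Here $W$ is the number of vertices that have a child. Such a vertex earns $\frac23$ on its child edges, unless it has exactly one child edge $(v,c)$ and $c$ has a child, in which case it earns $\frac13$. Call the latter vertices *lonely* for the moment. There are $W-OPT$ vertices outside $A$ that have a child. At most that many lonely vertices lie outside $A$. If a lonely $v$ lies in $A$, its only child edge $(v,c)$ is in $O$, so $c$ has a child and lies outside $A$, and different $v$ give different $c$. Hence there are at most $2(W-OPT)$ lonely vertices, and the rule earns at least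
$$\tfrac23W-\tfrac13\cdot2(W-OPT)=\tfrac23OPT.$$

With unit weights one cannot do better. That is Theorem 3, and the caterpillar is the witness.

**Proof of Theorem 3.** The point is that the adversary continues below whichever of two identical edges the algorithm favors.

Fix a randomized algorithm. The probability that a given edge is in the current matching is determined by the arrivals so far. For a fixed edge it does not increase after arrival, because rejected and disposed edges never return.

*Step 1: the instance.* All weights are $1$ and $v_0$ is the root. For $i=0,\dots,n-1$ give $v_i$ two child edges, named $e_i,e_i'$ so that right after both have arrived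
$$\Pr[e_i\text{ matched}]\ge\Pr[e_i'\text{ matched}].$$
Let $v_{i+1}$ be the child endpoint of $e_i$. The instance depends only on the algorithm's probabilities, not on its coins, so an oblivious adversary can fix it in advance. The edges $e_0',\dots,e_{n-1}'$ form a matching, and exactly $v_0,\dots,v_{n-1}$ have children, so $n\le OPT\le W=n$.

*Step 2: two inequalities per level.* Let $z_i,z_i'$ be the final probabilities of $e_i,e_i'$, and put $z_{-1}=0$. At the end at most one edge at $v_i$ is matched, so
$$z_i+z_i'+z_{i-1}\le1. \qquad (2)$$
Now look at the moment when both child edges of $v_i$ have just arrived. With the probabilities of that moment (and the term for $e_{-1}$ read as $0$),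
$$\Pr[e_i']\le\tfrac12\big(\Pr[e_i]+\Pr[e_i']\big)\le\tfrac12\big(1-\Pr[e_{i-1}]\big)\le\tfrac12(1-z_{i-1}),$$
where the last step uses that $\Pr[e_{i-1}]$ can only fall later, down to $z_{i-1}$. Also $\Pr[e_i']$ can only fall later, so
$$z_i'\le\tfrac12(1-z_{i-1}). \qquad (3)$$

*Step 3: summing.* Let $S=\sum_{i=0}^{n-2}z_i=\sum_{i=0}^{n-1}z_{i-1}$, and let $Y=\sum_{i=0}^{n-1}(z_i+z_i')$ be the algorithm's expected value. Summing (2) gives $Y\le n-S$. Summing (3) gives
$$Y\le S+z_{n-1}+\tfrac12(n-S)\le\tfrac12(n+S)+1.$$
Adding the first inequality to twice the second gives $3Y\le2n+2$, that is,
$$Y\le\tfrac23\Big(1+\frac1n\Big)OPT.$$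
Let $n\to\infty$. $\blacksquare$

## 5. Where the unit-weight rule breaks for general weights

The rule distinguishes "one heavy child edge" from "at least two". For general weights we must decide what it means for two edges to be equally heavy. Three natural attempts fail, each at an identifiable point.

**Always split between the two heaviest child edges.** Take a star with weights $1$ and $\varepsilon$. Values $\frac13,\frac13$ earn $\frac{1+\varepsilon}3$, while $OPT=1$.

**Split only between edges of one fixed weight class.** Fix $R>1$ and say that $w$ has class $\lfloor\log_Rw\rfloor$. Put $\frac23$ on an edge alone in the top class, and $\frac13+\frac13$ on the first two edges of the top class. Take the $n$-level caterpillar with $w(e_i)=1$ and $w(e_i')=1-\varepsilon$, where $0<\varepsilon<1-\frac1R$, and let $e_i$ arrive before $e_i'$. The classes are $0$ and $-1$. So $e_i$ gets $\frac23$ and $e_i'$ gets $0$, and when $e_{i+1}$ arrives, $e_i$ is lowered to $\frac13$. The final value is $\frac{n+1}3$, while $W=n$ and $OPT\ge(1-\varepsilon)n$. On this near-tight instance the ratio is at most $\frac{n+1}{3(1-\varepsilon)n}$, which is below $\frac12$ for small $\varepsilon$ and large $n$. Splitting only exact ties fails on the same instance. The damage is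 at the class boundary, and a *random* boundary will rarely fall between $1-\varepsilon$ and $1$.

**Lower the parent edge for every new child edge.** Take one edge $g$ of weight $1$ at the root, and then one edge of weight $\varepsilon$ below it. The value of $g$ falls to $\frac13$, so the total is $\frac13+\frac23\varepsilon$, while $OPT=1$ (for $\varepsilon\le1$) and $W=1+\varepsilon$. A very light edge must not be allowed to disturb a heavy parent edge.

The cure has two parts: weight classes with a random shift $\theta$, and a threshold $\kappa$ below which a new edge is ignored in favor of a heavy parent edge. Each part creates its own kind of loss. The loss from ignoring will be a small multiple of $W$. The loss from class boundaries and from conflicts below a single heavy edge will be a large multiple of $W-OPT$, which is small on near-tight instances.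

## 6. The algorithm $F_{R,\kappa}$

**Definition (shifted classes).** Let $R>1$, and draw $\theta\in[0,1)$ uniformly at the start. The class of a weight $w>0$ is
$$\mathrm{cl}(w)=\lfloor\log_Rw+\theta\rfloor.$$

So $\mathrm{cl}(w)=k$ means $R^{k-\theta}\le w<R^{k+1-\theta}$. Two weights in one class differ by a factor less than $R$, and a heavier edge never has a smaller class. For example, with $R=2$ and $\theta=0$ the weights $1$ and $1.5$ have class $0$, and $3$ has class $1$. With $\theta=\frac12$ the boundaries move to $2^{k-1/2}$: then $1$ has class $0$, while $1.5>\sqrt2$ and $3>2\sqrt2$ have classes $1$ and $2$.

**Definition (the rule $F=F_{R,\kappa}$).** Let $R>1$ and $0<\kappa\le1$. Each vertex $v$ stores a number $L(v)$, initially $-\infty$. All values $x$ lie in $\{0,\frac13,\frac23\}$. Zero-weight edges get $x_e=0$ and change nothing. When $e=(v,c)$ with $w(e)>0$ arrives at an existing vertex $v$, with parent edge $g$ if $v$ is not the root, do the following.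

1. If $v$ is not the root and $x_g=\frac23$:
   * if $w(e)<\kappa w(g)$, then $e$ is **ignored**: $x_e=0$, nothing else changes, stop;
   * otherwise set $x_g:=\frac13$.
2. Now $e$ is **processed**. Let $k=\mathrm{cl}(w(e))$.
   * If $k>L(v)$: set $x:=0$ on all other child edges of $v$, set $L(v):=k$ and $x_e:=\frac23$. Call $e$ a **leader** at $v$.
   * If $k=L(v)$ and exactly one class-$k$ child edge of $v$ (the leader) was processed before: set the leader's value to $\frac13$ (it was $\frac23$ or $\frac13$) and $x_e:=\frac13$.
   * In all other cases $x_e:=0$.

In the second bullet the leader's value cannot have been $0$: the only rule that sets a positive value to $0$ accompanies an increase of $L(v)$.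

**A run by hand.** Let $R=2$, $\kappa=\frac14$, $\theta=0$. An edge $a=(r,u)$ of weight $1$ arrives at the root: it is a leader, $x_a=\frac23$. An edge of weight $\frac18$ arrives at $u$: since $\frac18<\frac14$, it is ignored. An edge $c$ of weight $\frac12$ arrives at $u$: now $x_a$ drops to $\frac13$, and $c$ becomes a leader at $u$ with $x_c=\frac23$. An edge $d$ of weight $1.5$ arrives at $r$: it has class $0=L(r)$, so $x_a$ stays $\frac13$ and $x_d=\frac13$. An edge $f$ of weight $3$ arrives at $r$: its class is $1$, so $x_a=x_d=0$ and $x_f=\frac23$. The final value is $\frac23\left(3+\frac12\right)$, and $OPT=W=\frac72$.

**Feasibility.** We check the hypotheses of Lemma 1. Values never increase after arrival, by inspection of the rule. The child edges of a vertex $v$ have total value at most $\frac23$: after a leader arrives it is the only child edge with positive value, after its first companion the two have $\frac13$ each, and nothing is added until $L(v)$ next increases. A child edge of $v$ receives positive value only in step 2, and at that moment $x_g\le\frac13$, because step 1 has lowered $x_g$ if it was $\frac23$. This persists, because $x_g$ never increases. So the sum at $v$ is at most $\frac23$ if no child edge has positive value, and at most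 $\frac13+\frac23=1$ otherwise. At the root only the child edges count. Hence Lemma 1 applies for each $\theta$, and we write $F$ also for the resulting integral algorithm.

## 7. What each vertex earns: blocked and lonely vertices

We aim for every vertex $v$ to earn about $\frac23M(v)$ on its child edges. Two things can prevent this.

**Definition.** For $M(v)>0$ let $K(v)=\mathrm{cl}(M(v))$, the largest class of a child edge of $v$ in the finished instance. Call $v$

* **blocked** if some child edge of $v$ of class $K(v)$ was ignored;
* **lonely** if it is not blocked, has exactly one child edge $(v,c)$ of class $K(v)$, and $M(c)\ge\kappa M(v)$. (That unique edge then has weight $M(v)$.)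

If the root has one edge $(r,v)$ of weight $1$ and then $v$ gets one edge of weight $\frac\kappa2$, that edge is ignored and $v$ is blocked. If instead $v$ gets one edge of weight $\kappa$, then $v$ is not blocked, and $r$ is lonely.

The first lemma says that these are the only obstacles.

**Lemma 2.** If $M(v)>0$ and $v$ is neither blocked nor lonely, the final child edges of $v$ contribute at least $\frac2{3R}M(v)$ to $\sum_ex_ew(e)$.

*Proof.* Since $v$ is not blocked, all its child edges of class $K(v)$ were processed. Before the first of them arrived, only smaller classes had occurred at $v$, so $L(v)<K(v)$. Hence that edge becomes a leader, and $L(v)=K(v)$ from then on.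

Suppose there is a second child edge of class $K(v)$. From its arrival on, the first two have value $\frac13$ each. The only rule that lowers a value $\frac13$ accompanies an increase of $L(v)$, which no longer occurs. So both values are final.

Suppose there is only one child edge $(v,c)$ of class $K(v)$. It has weight $M(v)$ and receives value $\frac23$. This value could be lowered only in step 1, by a child edge of $c$ of weight at least $\kappa M(v)$. Since $v$ is neither blocked nor lonely, $M(c)<\kappa M(v)$, and no such edge exists.

In both cases total value $\frac23$ lies on edges of class $K(v)$, each of weight at least $M(v)/R$. $\square$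

Next we bound the loss from ignoring. A blocked vertex is light compared with its parent edge, so we charge it to its grandparent edges' weights at $p$, the parent of $v$. One vertex $p$ can have several blocked children, and here the geometric decay of the classes helps.

**Lemma 3 (blocked vertices).** For every $\theta$,
$$\sum_{v\text{ blocked}}M(v)\le c_1W,\qquad c_1=\kappa\,\frac{R(2R-1)}{R-1}.$$

*Proof.* Let $v$ be blocked via an ignored child edge $e$ of class $K(v)$, and let $g=(p,v)$ be its parent edge. (The root is never blocked.) Since $e$ and the heaviest child edge of $v$ share a class, $M(v)<R\,w(e)$. Since $e$ was ignored, $w(e)<\kappa w(g)$. Hence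
$$M(v)<R\kappa\,w(g). \qquad (4)$$
At that time $x_g=\frac23$. Only leaders ever have value $\frac23$, so $g$ was a leader at $p$. Distinct blocked vertices have distinct parent edges $g$. It remains to bound the total weight of all edges that were ever leaders at $p$.

Each new leader raises $L(p)$, so the leaders at $p$ have distinct classes, all at most $K(p)$. The leader of class $K(p)$, if any, has weight at most $M(p)$. The leader of class $K(p)-j$ with $j\ge1$, if any, has weight less than $R^{K(p)-j+1-\theta}\le M(p)R^{1-j}$, because $M(p)\ge R^{K(p)-\theta}$. So the total is at most
$$M(p)\Big(1+\sum_{j\ge1}R^{1-j}\Big)=M(p)\Big(1+\frac R{R-1}\Big)=M(p)\,\frac{2R-1}{R-1}.$$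
Sum over $p$ and multiply by $R\kappa$, using (4). $\square$

Last, we bound the loss from lonely vertices by $W-OPT$. This is the unit-weight count of Section 4, with one new case: the edge of $O$ at $v$ may have been separated from the heaviest child edge by a class boundary. The random shift pays for it.

**Lemma 4 (lonely vertices).**
$$E\Big[\sum_{v\text{ lonely}}M(v)\Big]\le c_2\,(W-OPT),\qquad c_2=\max\Big\{1+\frac1\kappa,\ \frac R{R-1}\Big\}.$$

*Proof.* *Step 1: write $W-OPT$ vertex by vertex.* Fix a maximum-weight matching $O$ consisting of positive-weight edges, chosen independently of $\theta$. Let $A$ be the set of parents of edges of $O$. For $v\in A$ let $(v,d(v))\in O$ be its child edge in $O$, and let $o(v)>0$ be its weight. Then $OPT=\sum_{v\in A}o(v)$, so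
$$W-OPT=\sum_{v\notin A}M(v)+\sum_{v\in A}\big(M(v)-o(v)\big), \qquad (5)$$
with all terms nonnegative. Now let $v$ be lonely with unique class-$K(v)$ child edge $(v,c)$. There are three cases.

*Step 2: $v\notin A$.* These vertices contribute at most $\sum_{v\notin A}M(v)$.

*Step 3: $v\in A$ and $d(v)=c$.* The vertex $c$ is matched in $O$ to its parent, so $c\notin A$. Loneliness gives $M(v)\le M(c)/\kappa$, and different $v$ give different $c$. These vertices contribute at most $\frac1\kappa\sum_{u\notin A}M(u)$.

*Step 4: $v\in A$ and $d(v)\ne c$.* Then $(v,d(v))$ is not of class $K(v)$, so $\mathrm{cl}(o(v))\ne\mathrm{cl}(M(v))$. We bound the probability of this event. Put $t=M(v)/o(v)\ge1$. The classes differ exactly when an integer lies in the half-open interval $(\log_Ro(v)+\theta,\ \log_RM(v)+\theta]$. This is a uniformly shifted interval of length $\log_Rt$, so the probability is $\min\{1,\ln t/\ln R\}$. I claim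
$$\min\Big\{1,\frac{\ln t}{\ln R}\Big\}\le\frac R{R-1}\Big(1-\frac1t\Big). \qquad (6)$$
For $t\ge R$ the right side is at least $\frac R{R-1}\left(1-\frac1R\right)=1$. For $t=1$ both sides are $0$. For $1<t\le R$ consider
$$h(t)=\frac{\ln t}{1-1/t}=\frac{t\ln t}{t-1},\qquad h'(t)=\frac{(\ln t+1)(t-1)-t\ln t}{(t-1)^2}=\frac{t-1-\ln t}{(t-1)^2}\ge0.$$
So $h(t)\le h(R)=\frac{R\ln R}{R-1}$, which rearranges to (6). Since $M(v)\left(1-\frac1t\right)=M(v)-o(v)$, the expected contribution of $v$ through this case is at most $\frac R{R-1}\big(M(v)-o(v)\big)$.

*Step 5: add up.* The bounds of Steps 2 and 3 hold for every $\theta$. Together with Step 4 the expectation is at most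
$$\Big(1+\frac1\kappa\Big)\sum_{v\notin A}M(v)+\frac R{R-1}\sum_{v\in A}\big(M(v)-o(v)\big)\le c_2(W-OPT),$$
by (5). $\square$

**Proposition 5.** On every instance,
$$E[F]\ \ge\ \frac2{3R}\Big[(1-c_1)W-c_2\,(W-OPT)\Big].$$

*Proof.* By Lemma 1 the expected weight given $\theta$ is the final $\sum_ex_ew(e)$. Group the edges by parent. By Lemma 2 the sum is at least
$$\frac2{3R}\Big(W-\sum_{v\text{ blocked}}M(v)-\sum_{v\text{ lonely}}M(v)\Big);$$
vertices with $M(v)=0$ add nothing to either side. Take the expectation over $\theta$ and use Lemmas 3 and 4. $\square$

The threshold $\kappa$ appears in $c_1$ as a factor and in $c_2$ through $1/\kappa$. We can afford a large $c_2$, because $c_2$ multiplies only $W-OPT$.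

## 8. Mixing $F$ with the parity algorithm: proof of Theorem 1

*Step 1: see which parameters suffice.* Write Proposition 5 as $E[F]\ge a\,OPT-b\,W$ with
$$a=\frac{2c_2}{3R},\qquad b=\frac{2(c_2-1+c_1)}{3R}.$$
Run $F$ with probability $\lambda$ and $P$ with probability $1-\lambda$. By (1) the mixture earns at least $\frac{1-\lambda}2W+\lambda(a\,OPT-b\,W)$. The terms in $W$ cancel for $\lambda=\frac1{1+2b}$, and the guarantee becomes $\frac a{1+2b}OPT$. This exceeds $\frac12OPT$ exactly when $a-b>\frac12$, that is, when
$$\frac2{3R}(1-c_1)>\frac12.$$
So $R$ should be near $1$ and $c_1$ small, with no condition on $c_2$.

*Step 2: the numbers.* Take $R=\frac{11}{10}$ and $\kappa=\frac1{150}$. Then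
$$\frac2{3R}=\frac{20}{33},\qquad c_1=\frac{1.1\cdot1.2}{0.1\cdot150}=0.088,\qquad c_2=\max\{151,11\}=151.$$
Since $20\cdot151=3020$ and $20\,(151-1+0.088)=3001.76$, Proposition 5 gives
$$E[F]\ge\frac{3020}{33}\,OPT-\frac{3001.76}{33}\,W.$$

*Step 3: mix.* Take $\lambda=\frac{33}{6036.52}$. Then
$$\frac{1-\lambda}2=\frac{6003.52}{2\cdot6036.52}=\frac{3001.76}{6036.52}=\lambda\cdot\frac{3001.76}{33},$$
so the terms in $W$ cancel and
$$E[\mathrm{ALG}]\ge\frac{1-\lambda}2W+\lambda E[F]\ge\lambda\,\frac{3020}{33}\,OPT=\frac{3020}{6036.52}\,OPT=\Big(\frac12+\frac{1.74}{6036.52}\Big)OPT,$$
because $\frac12\cdot6036.52=3018.26$. Finally $1.74\cdot3500=6090>6036.52$, so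
$$E[\mathrm{ALG}]\ge\Big(\frac12+\frac1{3500}\Big)OPT.$$
Both $F$ and $P$ are online, and neither needs to know the number of arrivals. $\blacksquare$

## 9. Near-tight instances: proof of Theorem 2

Here we use $F$ alone and let $R\to1$, $\kappa\to0$ at rates tuned to $\delta$.

*Step 1: choose the parameters.* Put $\eta=\delta^{1/3}\le\frac12$, $R=1+\eta$ and $\kappa=\eta^2$. Then
$$c_1=\eta^2\cdot\frac{(1+\eta)(1+2\eta)}\eta=\eta(1+\eta)(1+2\eta)\le\eta\cdot\tfrac32\cdot2=3\eta.$$
Also $\frac R{R-1}=1+\eta^{-1}\le1+\eta^{-2}$, so $c_2=1+\eta^{-2}\le2\eta^{-2}$.

*Step 2: apply Proposition 5.* If $W-OPT\le\delta W=\eta^3W$, then $c_2(W-OPT)\le2\eta W$, and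
$$E[F]\ge\frac2{3(1+\eta)}(1-5\eta)W.$$

*Step 3: simplify.* If $\eta\le\frac16$, then $1-5\eta>0$. Since $\frac1{1+\eta}\ge1-\eta$ and $W\ge OPT$,
$$E[F]\ge\tfrac23(1-\eta)(1-5\eta)\,OPT\ge\tfrac23(1-6\eta)\,OPT=\big(\tfrac23-4\delta^{1/3}\big)OPT.$$
If $\eta>\frac16$, the claimed bound has the negative factor $\frac23-4\eta$ and is trivial. $\blacksquare$

Let $\rho(\delta)$ be the best ratio achievable on instances with $OPT\ge(1-\delta)W$. The instances of Theorem 3 have $OPT=W$ and so belong to this family for every $\delta$. Hence
$$\tfrac23-4\delta^{1/3}\le\rho(\delta)\le\tfrac23\qquad\text{for }0<\delta\le\tfrac18,$$
and $\frac23$ is exactly the limiting best ratio on near-tight instances as $\delta\to0$.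

## 10. A deterministic fractional version, and growing forests

**Deterministic fractional values.** Let $\bar x_e$ be the average over $\theta$ of $F$'s value of $e$. For given arrivals, $x_e$ depends on $\theta$ only through the classes of finitely many weights, so it is a step function of $\theta$ with finitely many steps, and the average makes sense. Let $y_e=\frac12$ if $e$ is the current heaviest child edge of its parent (the earliest one among ties, and only if its weight is positive), and $y_e=0$ otherwise. Then $y$ never increases after arrival, its vertex sums are at most $\frac12+\frac12$, and finally $\sum_ey_ew(e)=\frac12W$. Averaging and convex combination preserve monotonicity and the vertex constraints. So $(1-\lambda)y+\lambda\bar x$, with $\lambda$, $R$, $\kappa$ as in Section 8, is a deterministic fractional algorithm, and the computation there gives the same ratio $\frac12+\frac1{3500}$. Applying Lemma 1 to it gives another integral algorithm with this ratio.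

**Forests.** Suppose edges with two new endpoints may also arrive, each starting a new tree. Root the new tree at either endpoint. Such an edge is then a child edge of a root with no earlier edges. In Lemma 1 both its endpoints are free, so $\varphi=1$. Parity is measured by depth within each tree. The feasibility check and Lemmas 2–4 involve only a vertex, its parent edge and its child edges, summed over all vertices. So all the positive results hold unchanged, and Theorem 3 holds because growing trees are a special case.
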